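\title{Frobenius amplitude and rank of ample vector bundles in positive characteristic}

\begin{abstract}
The Frobenius amplitude $\phi(\mathcal{E})$ of a vector bundle $\mathcal{E}$ in characteristic $p$ is the highest degree in which the cohomology of the Frobenius pullbacks $\mathcal{E}^{(p^e)}$, twisted by a fixed coherent sheaf, survives for arbitrarily large $e$. For ample bundles in characteristic zero, a theorem of Arapura gives $\phi(\mathcal{E})<\operatorname{rk}\mathcal{E}$. We show that this inequality fails in every positive characteristic: the smooth quadric fourfold carries an ample bundle of rank $2$ and amplitude $2$, and ample bundles of rank $2$ can have arbitrarily large amplitude. We also determine the pairs $(n,r)$ for which the inequality holds for all ample bundles of rank $r$ on all proper varieties of dimension $n$: these are the pairs with $r=1$ or $r\ge n-1$.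
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The question}
Let $k$ be a field of characteristic $p>0$ and $X$ a scheme of finite type over $k$. The absolute Frobenius $F\colon X\to X$ is the identity on the underlying space and the map $a\mapsto a^p$ on functions. The letter $q=p^e$ always denotes a power of $p$, and ``for $q\gg0$'' means ``for all sufficiently large powers $q$ of $p$''. For a vector bundle $\mathcal{E}$ on $X$ put $\mathcal{E}^{(q)}=(F^e)^*\mathcal{E}$; its transition matrices are those of $\mathcal{E}$ with every entry raised to the $q$-th power. The \emph{Frobenius amplitude} $\phi(\mathcal{E})$ is the least integer $l$ with the following property: for every coherent sheaf $\mathcal{F}$ on $X$ there is $q_0$, depending on $\mathcal{F}$, such that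
\[
H^i(X,\mathcal{E}^{(q)}\otimes\mathcal{F})=0\qquad\text{for all } i>l \text{ and all } q\ge q_0 .
\]
If $X\ne\emptyset$ and $\operatorname{rk}\mathcal{E}>0$, then $0\le\phi(\mathcal{E})\le\dim X$; for the lower bound take for $\mathcal{F}$ a skyscraper sheaf.

For a line bundle $L$ we have $L^{(q)}=L^{\otimes q}$, so an ample line bundle on a proper scheme has amplitude $0$ by Serre vanishing. The amplitude thus measures how far the sequence $\mathcal{E},\mathcal{E}^{(p)},\mathcal{E}^{(p^2)},\dots$ is from behaving like the powers of an ample line bundle. Recall that $\mathcal{E}$ is \emph{ample} if $\mathcal{O}_{\mathbb{P}(\mathcal{E})}(1)$ is ample on $\mathbb{P}(\mathcal{E})=\operatorname{Proj}\operatorname{Sym}\mathcal{E}$, the bundle of rank-one quotients of $\mathcal{E}$. A direct sum of ample line bundles is ample and has amplitude $0$, but in general ampleness does not force $\phi=0$.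

\begin{example}\label{ex:tangent}
Let $T$ be the tangent bundle of $\mathbb{P}^n$, $n\ge2$. It is a quotient of $\mathcal{O}(1)^{n+1}$, hence ample. A short exact sequence of vector bundles is locally split, so it stays exact after Frobenius pullback and after tensoring with $\mathcal{F}$. The Euler sequence therefore gives
\[
0\to\mathcal{F}\to\mathcal{F}(q)^{n+1}\to T^{(q)}\otimes\mathcal{F}\to0 ,
\]
and $H^i(T^{(q)}\otimes\mathcal{F})\cong H^{i+1}(\mathcal{F})$ for $i\ge1$ and $q\gg0$. This group vanishes for $i\ge n$, and it is nonzero for $i=n-1$ and $\mathcal{F}=\omega_{\mathbb{P}^n}$. Hence $\phi(T)=n-1=\operatorname{rk}T-1$.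
\end{example}

These examples suggest the bound $\phi(\mathcal{E})\le\operatorname{rk}\mathcal{E}-1$, and in characteristic zero the bound is a theorem. For a vector bundle $\mathcal{E}$ on a variety $X$ over a field $k$ of characteristic zero, one says that $\phi(\mathcal{E})<l$ if there are a finite-type $\mathbb{Z}$-algebra $R$, a finite-type $R$-scheme $\mathcal{X}$, a vector bundle $\widetilde{\mathcal{E}}$ on $\mathcal{X}$, a ring map $R\to k$ and isomorphisms $X\simeq\mathcal{X}_k$, $\mathcal{E}\simeq\widetilde{\mathcal{E}}_k$ such that $\phi(\widetilde{\mathcal{E}}_{\mathfrak{q}})<l$ for all closed points $\mathfrak{q}\in\operatorname{Spec}R$. Arapura's theorem states that $\phi(\mathcal{E})<\operatorname{rk}\mathcal{E}$ if $X$ is projective and $\mathcal{E}$ is ample. The definition is made by reduction to positive characteristic, so it is natural to ask whether the bound already holds there. The question is posed in \cite{Litt}: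

\begin{quote}
\emph{Let $X$ be a proper variety over a field $k$ of characteristic $p>0$, and let $\mathcal{E}$ be an ample vector bundle on $X$ with $\operatorname{rk}\mathcal{E}>0$. Is $\phi(\mathcal{E})<\operatorname{rk}\mathcal{E}$?}
\end{quote}

\subsection*{Results}
The answer is no, in every characteristic. For $r\ge1$ let $V$ be a $k$-vector space of dimension $N=r+2$ and let $G_r$ be the Grassmannian of rank-two quotients of $V$. It is smooth, projective and geometrically integral of dimension $2r$. Let
\begin{equation}\label{eq:taut}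
0\to S\to V\otimes\mathcal{O}\to Q\to0,\qquad \operatorname{rk}S=r,\quad \operatorname{rk}Q=2,
\end{equation}
be the tautological sequence and $\mathcal{O}(1)=\det Q$ the Pl\"ucker line bundle, which is very ample. With $^*$ denoting duals, put
\[
\mathcal{E}_r=(S^*)^{(p)}\otimes\mathcal{O}(1),\qquad \operatorname{rk}\mathcal{E}_r=r .
\]

\begin{theorem}\label{thm:counter}
Let $k$ be any field of characteristic $p$ and $r\ge2$. Then $\mathcal{E}_r$ is ample on $G_r$ and $\phi(\mathcal{E}_r)\ge2r-2\ge r=\operatorname{rk}\mathcal{E}_r$. In particular, for $r=2$ the inequality $\phi(\mathcal{E})<\operatorname{rk}\mathcal{E}$ fails on the smooth quadric fourfold $G_2=\operatorname{Gr}(2,4)$.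
\end{theorem}

There is no conflict with Arapura's theorem, because the bundle $\mathcal{E}_r$ depends on $p$. The amplitude cannot be bounded in terms of the rank at all.

\begin{theorem}\label{thm:unbounded}
Let $q=p^e\ge2$ and $\dim V=q+2$. The rank-two bundle $Q^{(q)}\otimes\mathcal{O}(1)$ on $G_q$ is ample, and $\phi(Q^{(q)}\otimes\mathcal{O}(1))\ge q$.
\end{theorem}

The last theorem says exactly where the expected inequality survives.

\begin{theorem}\label{thm:class}
Let $k$ be a field of characteristic $p$, and let $n\ge0$, $r\ge1$.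
\begin{enumerate}
\item[(a)] Let $\mathcal{E}$ be an ample bundle of rank $r$ on a proper variety $X$ of dimension $n$. If $n\ge1$, then $\phi(\mathcal{E})\le n-1$. If $n\ge2$ and $r\le n-1$, then $\phi(\mathcal{E})\le n-2$. Consequently $\phi(\mathcal{E})<r$ whenever $r=1$ or $r\ge n-1$.
\item[(b)] If $2\le r\le n-2$, there are a projective variety $X$ over $k$ of dimension $n$ and an ample bundle $\mathcal{E}$ of rank $r$ on $X$ with $\phi(\mathcal{E})\ge r$.
\end{enumerate}
\end{theorem}

So the inequality $\phi(\mathcal{E})<r$ holds for all $n$-dimensional $X$ and all ample $\mathcal{E}$ of rank $r$ if and only if $r=1$ or $r\ge n-1$. Both bounds in (a) are attained: the bound $n-1$ by Example~\ref{ex:tangent}, and the bound $n-2$ by $\mathcal{E}_r$, since Theorems~\ref{thm:counter} and~\ref{thm:class}(a) together give $\phi(\mathcal{E}_r)=2r-2=\dim G_r-2$ for $r\ge2$.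

\subsection*{The idea}
Let $X$ be smooth and projective of dimension $n$. By Serre duality, $H^{n-j}(\mathcal{E}^{(q)}\otimes\omega_X)$ is dual to $H^{j}(\mathcal{E}^{*(q)})$. The inequality $\phi(\mathcal{E})<r$ would therefore give
\[
H^j(X,\mathcal{E}^{*(q)})=0\qquad\text{for } j\le n-r \text{ and } q\gg0 ,
\]
and the paper is about the three lowest degrees $j$.

For $j=0$ the vanishing holds, because on curves the quotients of $\mathcal{E}^{(q)}$ have degrees growing linearly in $q$ (Section~\ref{sec:top}). This gives $\phi\le n-1$. For $j=1$ and $r\le n-1$ it also holds (Section~\ref{sec:H1}). A class in $H^1$ is a geometric object, a torsor over $X$ of dimension $n+r<2n$, and a comparison of cohomological dimensions forces this torsor to contain a finite cover of $X$. This gives $\phi\le n-2$ on smooth varieties. Singular varieties contribute an additional local term, which is removed by a finite cover (Section~\ref{sec:sing}). For $j=2$, which is in the range as soon as $r\le n-2$, the vanishing fails (Section~\ref{sec:grass}). On a Frobenius split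 variety a nonzero class in $H^2(\mathcal{E}^*)$ stays nonzero under all Frobenius pullbacks, so a single class suffices, and on Grassmannians such a class comes from an exact sequence that exists only in characteristic $p$.

\section{Formal properties}\label{sec:formal}

A \emph{variety} is an integral separated scheme of finite type over $k$. A sheaf is \emph{acyclic} if all of its cohomology groups vanish, including $H^0$. A map of coherent sheaves on a variety is \emph{generically} surjective or bijective if it is so at the generic point. Every morphism $f$ of schemes of characteristic $p$ commutes with Frobenius, so $(f^*\mathcal{E})^{(q)}=f^*(\mathcal{E}^{(q)})$.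

Three facts on ampleness are used constantly. A quotient $\mathcal{E}''$ of an ample bundle $\mathcal{E}$ is ample, because $\mathbb{P}(\mathcal{E}'')\subset\mathbb{P}(\mathcal{E})$ is closed and $\mathcal{O}(1)$ restricts to $\mathcal{O}(1)$. The pullback of an ample bundle under a finite morphism $f$ is ample, because $\mathbb{P}(f^*\mathcal{E})\to\mathbb{P}(\mathcal{E})$ is finite. If $L$ is an ample line bundle on $X$, then $L^{\oplus m}$ is ample, because $\mathcal{O}(1)=L\boxtimes\mathcal{O}(1)$ on $\mathbb{P}(L^{\oplus m})=X\times\mathbb{P}^{m-1}$.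

\begin{lemma}\label{lem:formal}
Let $\mathcal{E}$ be a vector bundle on a proper $k$-scheme $X$.
\begin{enumerate}
\item[(a)] For a field extension $k'/k$ we have $H^i(X_{k'},(\mathcal{E}_{k'})^{(q)}\otimes\mathcal{F}_{k'})=H^i(X,\mathcal{E}^{(q)}\otimes\mathcal{F})\otimes_kk'$. Hence $\phi(\mathcal{E})\le\phi(\mathcal{E}_{k'})$.
\item[(b)] $\phi(\mathcal{E}|_Z)\le\phi(\mathcal{E})$ for a closed subscheme $Z\subset X$, and $\phi(\mathcal{E})\le\phi(\mathcal{E}\oplus\mathcal{E}')$.
\item[(c)] If $X_1,\dots,X_s$ are the reduced irreducible components of $X$, then $\phi(\mathcal{E})=\max_j\phi(\mathcal{E}|_{X_j})$.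
\item[(d)] If $f\colon X'\to X$ is finite and surjective with $X$ and $X'$ integral, then $\phi(\mathcal{E})\le\phi(f^*\mathcal{E})$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The bundle $(\mathcal{E}_{k'})^{(q)}$ is the pullback of $\mathcal{E}^{(q)}$ along $X_{k'}\to X$; apply flat base change.

(b) For $\iota\colon Z\to X$ and $\mathcal{F}$ coherent on $Z$ we have $H^i(Z,(\mathcal{E}|_Z)^{(q)}\otimes\mathcal{F})=H^i(X,\mathcal{E}^{(q)}\otimes\iota_*\mathcal{F})$. For the second claim, $\mathcal{E}^{(q)}$ is a direct summand of $(\mathcal{E}\oplus\mathcal{E}')^{(q)}$.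

(c) Let $I_j$ be the ideal of $X_j$. The product $I_1\cdots I_s$ is nilpotent. Multiplying $\mathcal{F}$ successively by $I_1,\dots,I_s,I_1,\dots$ gives a finite filtration whose subquotients are coherent sheaves on the $X_j$. The long exact sequences give $\le$, and (b) gives $\ge$.

(d) Let $a=\phi(f^*\mathcal{E})+1$. We show that $\phi(\mathcal{E}|_Z)<a$ for all integral closed $Z\subset X$. If this fails, take $Z$ minimal with $\phi(\mathcal{E}|_Z)\ge a$. Some reduced irreducible component $Z'$ of $f^{-1}(Z)$ maps onto $Z$, and $\phi(f^*\mathcal{E}|_{Z'})<a$ by (b). Replacing $f$ by $Z'\to Z$, we may assume that $\phi(f^*\mathcal{E})<a$ and that $\phi(\mathcal{E}|_Z)<a$ for all integral closed $Z\subsetneq X$. By (c), every coherent sheaf $\mathcal{T}$ supported on a proper closed subset then satisfies $H^i(\mathcal{E}^{(q)}\otimes\mathcal{T})=0$ for $i\ge a$ and $q\gg0$.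

It remains to compare an arbitrary $\mathcal{F}$ with a sheaf coming from $X'$. There are a coherent sheaf $\mathcal{M}$ on $X'$ and a generically bijective map $\mathcal{O}_X^d\to f_*\mathcal{M}$ with $d>0$ \cite[Ex.~III.4.2]{HaAG}: take for $\mathcal{M}$ the $\mathcal{O}_{X'}$-submodule of the constant sheaf $k(X')$ generated by a basis of $k(X')$ over $k(X)$. The sheaf $\mathcal{H}om(f_*\mathcal{M},\mathcal{F})$ is an $f_*\mathcal{O}_{X'}$-module, hence of the form $f_*\mathcal{F}'$ with $\mathcal{F}'$ coherent on $X'$. We obtain a generically bijective map $f_*\mathcal{F}'\to\mathcal{F}^d$, with kernel $\mathcal{T}_1$, image $\mathcal{I}$ and cokernel $\mathcal{T}_2$, where $\mathcal{T}_1$ and $\mathcal{T}_2$ are supported on proper closed subsets. Let $i\ge a$ and $q\gg0$. Then $H^i(\mathcal{E}^{(q)}\otimes f_*\mathcal{F}')=H^i(X',(f^*\mathcal{E})^{(q)}\otimes\mathcal{F}')=0$ and $H^{i+1}(\mathcal{E}^{(q)}\otimes\mathcal{T}_1)=0$, so $H^i(\mathcal{E}^{(q)}\otimes\mathcal{I})=0$. Also $H^i(\mathcal{E}^{(q)}\otimes\mathcal{T}_2)=0$. Hence $H^i(\mathcal{E}^{(q)}\otimes\mathcal{F})^d=0$.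
\end{proof}

The question is asked for proper varieties, but these are automatically projective.

\begin{lemma}\label{lem:proj}
Let $k$ be algebraically closed, $X$ a proper variety and $\mathcal{E}$ an ample bundle of rank $r\ge1$ on $X$. Then $\det\mathcal{E}$ is ample, and so $X$ is projective.
\end{lemma}

\begin{proof}
For $m\gg0$ the bundle $\operatorname{Sym}^m\mathcal{E}$ is globally generated \cite{HaAmple}. It therefore defines a morphism $g$ from $X$ to a Grassmannian with $g^*\mathcal{O}(1)=\det\operatorname{Sym}^m\mathcal{E}=(\det\mathcal{E})^{c'}$ for some $c'>0$. Suppose that $g$ contracts an integral curve, with normalization $h\colon C\to X$. Then $\deg h^*\mathcal{E}=0$. On the other hand, $\deg h^*\mathcal{E}$ is the top self-intersection number of $\mathcal{O}(1)$ on the $r$-dimensional variety $\mathbb{P}(h^*\mathcal{E})$, which is positive because $h^*\mathcal{E}$ is ample. So $g$ is proper with finite fibers, hence finite, and $g^*\mathcal{O}(1)$ is ample.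
\end{proof}

\section{Counterexamples on Grassmannians}\label{sec:grass}

\subsection*{Frobenius splitting}
A lower bound for $\phi$ requires nonvanishing for infinitely many $q$. Frobenius splitting reduces this to one computation. A scheme $Z$ of characteristic $p$ is \emph{Frobenius split} if the map $\mathcal{O}_Z\to F_*\mathcal{O}_Z$, $a\mapsto a^p$, has an $\mathcal{O}_Z$-linear left inverse. Concretely, a splitting is an additive map $\varphi\colon\mathcal{O}_Z\to\mathcal{O}_Z$ with $\varphi(a^pb)=a\varphi(b)$ and $\varphi(1)=1$.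

\begin{lemma}\label{lem:split}
Let $Z$ be a projective Cohen--Macaulay $k$-scheme of pure dimension $d$ such that $Z_{\bar k}$ is Frobenius split. Let $\mathcal{G}$ be a vector bundle on $Z$ with $H^j(Z,\mathcal{G}^*)\ne0$. Then $H^{d-j}(Z,\mathcal{G}^{(q)}\otimes\omega_Z)\ne0$ for all $q$, and hence $\phi(\mathcal{G})\ge d-j$.
\end{lemma}

\begin{proof}
Let $\mathcal{C}$ be a vector bundle on $Z_{\bar k}$. Tensoring the splitting with $\mathcal{C}$ shows that $\mathcal{C}\to\mathcal{C}\otimes F_*\mathcal{O}=F_*(\mathcal{C}^{(p)})$ is split injective. Since $F$ is the identity on the space, $H^j(F_*(\mathcal{C}^{(p)}))=H^j(\mathcal{C}^{(p)})$, and so $H^j(\mathcal{C})\to H^j(\mathcal{C}^{(p)})$ is injective. Iterating from $\mathcal{C}=\mathcal{G}^*_{\bar k}$ and using Lemma~\ref{lem:formal}(a), we get $H^j(Z,\mathcal{G}^{*(q)})\ne0$ for all $q$. Serre duality on the Cohen--Macaulay scheme $Z$ identifies the dual of this group with $H^{d-j}(Z,\mathcal{G}^{(q)}\otimes\omega_Z)$. So the condition defining $\phi$ fails for $\mathcal{F}=\omega_Z$, $i=d-j$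 and every $l<d-j$.
\end{proof}

Let $k$ be algebraically closed and let $\mathbf{B}\subset\operatorname{GL}(V)$ be the stabilizer of a full flag in $V$. It acts on a Grassmannian of $V$ with finitely many orbits, and the reduced orbit closures are the \emph{Schubert varieties}. Grassmannians and their Schubert varieties are Frobenius split \cite{MR}, \cite[Ch.~2]{BK}. For the basic counterexample the splitting can be written down.

\begin{example}\label{ex:quadric}
The Pl\"ucker embedding identifies $G_2$ with the quadric $f=x_0x_1+x_2x_3+x_4x_5=0$ in $\mathbb{P}^5$. Let $k=\bar k$ and let $\operatorname{Tr}$ be the additive map on $k[x_0,\dots,x_5]$ that sends $cx^\alpha$ to $c^{1/p}\prod_ix_i^{(\alpha_i+1)/p-1}$ if all $\alpha_i\equiv-1\pmod p$, and to $0$ otherwise. It satisfies $\operatorname{Tr}(a^pb)=a\operatorname{Tr}(b)$. Put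
\[
\varphi(g)=\operatorname{Tr}\bigl(f^{p-1}(x_2x_3x_4x_5)^{p-1}g\bigr).
\]
The monomials of $f^{p-1}$ are $(x_0x_1)^a(x_2x_3)^b(x_4x_5)^c$ with $a+b+c=p-1$. Such a monomial contributes to $\varphi(1)$ only if $a\equiv-1\pmod p$, that is, $a=p-1$; so $\varphi(1)=\operatorname{Tr}((x_0\cdots x_5)^{p-1})=1$. Next, $\varphi(fg)=f\operatorname{Tr}((x_2x_3x_4x_5)^{p-1}g)$, so $\varphi$ descends to $k[x]/(f)$. Finally, if $g$ is homogeneous of degree $pd$, then $\varphi(g)$ has degree $(6(p-1)+pd+6)/p-6=d$. The rule $g/h^p\mapsto\varphi(g)/h$ therefore defines a splitting on each standard affine open subset of the quadric, and these splittings glue.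
\end{example}

\subsection*{Acyclic bundles on $G_r$}
Cohomology on $G_r$ is computed on a partial flag variety that is a projective bundle in two ways. Recall that for a bundle $\mathcal{W}$ of rank $w$ and $\pi\colon\mathbb{P}(\mathcal{W})\to Y$,
\begin{equation}\label{eq:projbundle}
R\pi_*\mathcal{O}(m)=\begin{cases}\operatorname{Sym}^m\mathcal{W}, & m\ge0,\\ 0,& -w<m<0,\\ (\det\mathcal{W})^{-1}[-(w-1)],& m=-w.\end{cases}
\end{equation}
Let $\mathrm{Fl}$ be the variety of flags of quotients $V\to Q\to A$ with $\operatorname{rk}Q=2$ and $\operatorname{rk}A=1$, and let $B=\ker(Q\to A)$, a line bundle on $\mathrm{Fl}$. Forgetting $A$ gives $\rho\colon\mathrm{Fl}=\mathbb{P}(Q)\to G_r$ with $A=\mathcal{O}_{\mathbb{P}(Q)}(1)$. Forgetting $Q$ gives $\tau\colon\mathrm{Fl}\to\mathbb{P}(V)=\mathbb{P}^{N-1}$, and $A$ is the pullback of $\mathcal{O}_{\mathbb{P}(V)}(1)$. Once $V\to A$ is fixed, giving $Q$ amounts to giving the rank-one quotient $B$ of $K=\ker(V\to A)$. So $\tau$ is the projective bundle $\mathbb{P}(K)\to\mathbb{P}(V)$, where $\operatorname{rk}K=N-1$,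 and $B=\mathcal{O}_{\mathbb{P}(K)}(1)$. Finally $\rho^*\mathcal{O}(1)=\det\rho^*Q=A\otimes B$.

\begin{lemma}\label{lem:acyclic}
For $m\ge0$ and $1\le t\le r$, the bundle $\operatorname{Sym}^mQ(-t)$ on $G_r$ is acyclic. Moreover $H^0(G_r,\operatorname{Sym}^mQ)=\operatorname{Sym}^mV$.
\end{lemma}

\begin{proof}
By \eqref{eq:projbundle} for $\rho$ and the projection formula, $H^i(G_r,\operatorname{Sym}^mQ(-t))=H^i(\mathrm{Fl},A^{m-t}\otimes B^{-t})$. By \eqref{eq:projbundle} for $\tau$, we have $R\tau_*B^{-t}=0$ for $0<t<N-1=r+1$. For $t=0$ we get $H^0(\mathrm{Fl},A^m)=H^0(\mathbb{P}(V),\mathcal{O}(m))=\operatorname{Sym}^mV$.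
\end{proof}

Without Frobenius nothing happens: by \eqref{eq:taut} and the lemma, the dual $S(-1)$ of the ample bundle $S^*(1)$ is acyclic, since $\mathcal{O}(-1)$ and $Q(-1)$ are. The bundle $Q^{(p)}(-1)$, in contrast, is not acyclic.

\subsection*{The class in degree two for $p=2$}
Let $p=2$. Since $u\wedge v=-v\wedge u=v\wedge u$, the rule $uv\mapsto u\wedge v$ defines a map $\operatorname{Sym}^2Q\to\det Q$. In a local basis $x,y$ of $Q$ it sends $xy$ to the generator $x\wedge y$ and kills $x^2$ and $y^2$, which span the subbundle $Q^{(2)}$ of squares. This gives an exact sequence $0\to Q^{(2)}\to\operatorname{Sym}^2Q\to\det Q\to0$. Splice it with the Frobenius pullback $0\to S^{(2)}\to\mathcal{O}^N\to Q^{(2)}\to0$ of \eqref{eq:taut} and twist by $\mathcal{O}(-1)$. Since $\mathcal{E}_r^*=S^{(2)}(-1)$, the result is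
\[
0\to\mathcal{E}_r^*\to\mathcal{O}(-1)^N\to\operatorname{Sym}^2Q(-1)\to\mathcal{O}\to0 .
\]
The two middle terms are acyclic, so the section $1\in H^0(\mathcal{O})$ passes through two connecting isomorphisms and $H^2(G_r,\mathcal{E}_r^*)\cong k$. For $r=1$ we have $G_1=\mathbb{P}^2$, $S=\mathcal{O}(-1)$, $\mathcal{E}_1^*=\mathcal{O}(-3)$, and we have found the generator of $H^2(\mathbb{P}^2,\mathcal{O}(-3))$, which is harmless. But the class stays in degree $2$ for all $r$, while the dimension $2r$ grows twice as fast as the rank. Lemma~\ref{lem:split} gives $\phi(\mathcal{E}_r)\ge2r-2$, and this reaches the rank at $r=2$.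

\subsection*{The class in degree two for all $p$}
The map $uv\mapsto u\wedge v$ is replaced by differentiation, whose kernel on forms of degree $p$ consists of the combinations of $p$-th powers.

\begin{lemma}\label{lem:frobseq}
For a rank-two bundle $Q$ on a scheme of characteristic $p$ there is an exact sequence
\[
0\to Q^{(p)}\to\operatorname{Sym}^pQ\to\operatorname{Sym}^{p-2}Q\otimes\det Q\to0 .
\]
\end{lemma}

\begin{proof}
The map $u\mapsto u^p$ from $Q$ to $\operatorname{Sym}^pQ$ is additive and satisfies $(au)^p=a^pu^p$. It therefore induces a linear map $Q^{(p)}\to\operatorname{Sym}^pQ$, which in a local basis $x,y$ of $Q$ is an isomorphism onto the span of $x^p$ and $y^p$. Define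
\[
d\colon\operatorname{Sym}^pQ\to\operatorname{Sym}^{p-1}Q\otimes Q,\qquad d(u_1\cdots u_p)=\sum_i\Bigl(\prod_{j\ne i}u_j\Bigr)\otimes u_i .
\]
Its composite with the multiplication $\mu\colon\operatorname{Sym}^{p-1}Q\otimes Q\to\operatorname{Sym}^pQ$ is multiplication by $p=0$, so $d$ lands in $\ker\mu$. The map $\iota\colon\operatorname{Sym}^{p-2}Q\otimes\wedge^2Q\to\ker\mu$, $g\otimes(u\wedge v)\mapsto gu\otimes v-gv\otimes u$, is an isomorphism: locally, $f_1x+f_2y=0$ if and only if $(f_1,f_2)=(-gy,gx)$ for a unique $g$. For $a+b=p$ and $0<a<p$ we have $b=-a$ in $\mathbb{F}_p$, and so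
\[
d(x^ay^b)=-a\,(x^ay^{b-1}\otimes y-x^{a-1}y^b\otimes x)=\iota\bigl(-a\,x^{a-1}y^{b-1}\otimes(x\wedge y)\bigr),
\]
while $d(x^p)=d(y^p)=0$. As $a$ is invertible and the $x^{a-1}y^{b-1}$ form a basis of $\operatorname{Sym}^{p-2}Q$, the map $\iota^{-1}d$ is surjective with kernel spanned by $x^p$ and $y^p$.
\end{proof}

\begin{remark}\label{rem:heur}
The same sequence shows why the expected bound is plausible when $p$ is large compared with the bundle. Let $\mathcal{E}$ be ample of rank $2$ and $\mathcal{F}$ coherent. Serre vanishing on $\mathbb{P}(\mathcal{E})$ gives $m_0$ such that $\operatorname{Sym}^m\mathcal{E}\otimes\mathcal{F}$ and $\operatorname{Sym}^m\mathcal{E}\otimes\det\mathcal{E}\otimes\mathcal{F}$ have no higher cohomology for $m\ge m_0$. If $p-2\ge m_0$, Lemma~\ref{lem:frobseq} yields $H^i(\mathcal{E}^{(p)}\otimes\mathcal{F})=0$ for $i\ge2$. For a bundle that depends on $p$, nothing guarantees that $p-2\ge m_0$.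
\end{remark}

\begin{proposition}\label{prop:H2}
We have $H^2(G_r,\mathcal{E}_r^*)\cong\operatorname{Sym}^{p-2}V\ne0$ for $r\ge1$, and $H^2(G_r,\mathcal{E}_r^*(-1))=0$ for $r\ge2$.
\end{proposition}

\begin{proof}
Let $1\le t\le r$. Twist by $\mathcal{O}(-t)$ the Frobenius pullback of \eqref{eq:taut} and the sequence of Lemma~\ref{lem:frobseq}:
\begin{gather*}
0\to S^{(p)}(-t)\to\mathcal{O}(-t)^N\to Q^{(p)}(-t)\to0,\\
0\to Q^{(p)}(-t)\to\operatorname{Sym}^pQ(-t)\to\operatorname{Sym}^{p-2}Q(1-t)\to0 .
\end{gather*}
The middle terms are acyclic by Lemma~\ref{lem:acyclic}, so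
\[
H^2(S^{(p)}(-t))\cong H^1(Q^{(p)}(-t))\cong H^0(\operatorname{Sym}^{p-2}Q(1-t)).
\]
Now $\mathcal{E}_r^*=S^{(p)}(-1)$. By Lemma~\ref{lem:acyclic} again, the right side is $\operatorname{Sym}^{p-2}V$ for $t=1$ and is zero for $t=2\le r$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Dualizing \eqref{eq:taut} and pulling back by Frobenius presents $(S^*)^{(p)}$ as a quotient of $\mathcal{O}^N$. So $\mathcal{E}_r$ is a quotient of $\mathcal{O}(1)^N$, hence ample. The Grassmannian is Frobenius split over $\bar k$, so Proposition~\ref{prop:H2} and Lemma~\ref{lem:split} with $d=2r$, $j=2$ give $\phi(\mathcal{E}_r)\ge2r-2$, and $2r-2\ge r$ for $r\ge2$.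
\end{proof}

\subsection*{Rank two and large amplitude}
To keep the rank equal to $2$ we use $Q$ instead of $S^*$. On $\mathrm{Fl}$ the bundle $Q^{(q)}$ is an extension of the line bundles $A^q$ and $B^q$, and the dimension $N=q+2$ is chosen so that, after twisting by $\mathcal{O}(1)\otimes\omega$, one of them becomes acyclic and the other has a one-dimensional cohomology group in degree $q$.

\begin{proof}[Proof of Theorem~\ref{thm:unbounded}]
The bundle $Q^{(q)}(1)$ is a quotient of $\mathcal{O}(1)^N$, hence ample. The tangent bundle of $G_r$ is $S^*\otimes Q$, with determinant $(\det S^*)^{2}\otimes(\det Q)^{r}=\mathcal{O}(N)$, so $\omega_{G_r}=\mathcal{O}(-N)$. Take $r=q$, $N=q+2$. Pull back $0\to B\to\rho^*Q\to A\to0$ by $F^e$ and twist by $\rho^*\mathcal{O}(1-N)=A^{1-N}\otimes B^{1-N}$. Since $q+1-N=-1$, we get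
\[
0\to A^{1-N}\otimes B^{-1}\to\rho^*\bigl(Q^{(q)}(1)\otimes\omega_{G_q}\bigr)\to A^{-1}\otimes B^{1-N}\to0 .
\]
Apply \eqref{eq:projbundle} to $\tau$, with $w=N-1\ge3$. The left term is acyclic because $R\tau_*B^{-1}=0$. For the right term, $\det K\cong A^{-1}$, so $R\tau_*B^{1-N}\cong A[-(N-2)]$ and $R\tau_*(A^{-1}\otimes B^{1-N})\cong\mathcal{O}_{\mathbb{P}(V)}[-q]$. Since $R\rho_*\mathcal{O}=\mathcal{O}$, we conclude that $H^q(G_q,Q^{(q)}(1)\otimes\omega_{G_q})\cong H^0(\mathbb{P}(V),\mathcal{O})=k$. By Serre duality on the $2q$-dimensional variety $G_q$ we have $H^q(G_q,(Q^{(q)}(1))^*)\ne0$, and Lemma~\ref{lem:split} with $d=2q$, $j=q$ gives $\phi\ge q$.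
\end{proof}

\subsection*{All pairs with $2\le r\le n-2$}
The critical case is $n=r+2$, where a class in degree $2$ gives exactly $\phi\ge r$. Grassmannians $G_s$ have even dimension, so for odd $r$ we pass to a hyperplane section. The rank is then raised by adding line bundles, and the dimension by taking a product with a projective space.

\begin{proof}[Proof of Theorem~\ref{thm:class}(b)]
We first find $s\le r$ and a geometrically integral closed subscheme $Z\subset G_s$ of dimension $r+2$ with $\phi(\mathcal{E}_s|_Z)\ge r$.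

\emph{The case $r$ even.} Put $s=(r+2)/2$; then $2\le s\le r$. Take $Z=G_s$, of dimension $2s=r+2$. Theorem~\ref{thm:counter} gives $\phi(\mathcal{E}_s)\ge2s-2=r$.

\emph{The case $r$ odd.} Here $r\ge3$. Put $s=(r+3)/2$; then $3\le s\le r$. Let $\dim V=s+2$, fix a two-dimensional subspace $W\subset V$, and let $Z\subset G_s$ be the zero scheme of the determinant of $W\otimes\mathcal{O}\to Q$, a nonzero section of $\mathcal{O}(1)$. As an effective Cartier divisor on a smooth variety, $Z$ is Cohen--Macaulay of pure dimension $2s-1=r+2$. Over $\bar k$, the Picard group of $G_s$ is generated by the ample bundle $\mathcal{O}(1)$, so every nonzero effective divisor lies in a class $\mathcal{O}(a)$ with $a\ge1$. Therefore $Z_{\bar k}$ is not a sum of two nonzero effective divisors, that is, it is integral. It is stable under the stabilizer $\mathbf{B}$ of a full flag containing $W$. Being irreducible and a finite union of $\mathbf{B}$-orbits, it is the closure of one orbit, hence a Schubert variety, and so it is Frobenius split. The sequence $0\to\mathcal{E}_s^*(-1)\to\mathcal{E}_s^*\to\mathcal{E}_s^*|_Z\to0$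 and both parts of Proposition~\ref{prop:H2} show that $0\ne H^2(G_s,\mathcal{E}_s^*)$ injects into $H^2(Z,\mathcal{E}_s^*|_Z)$. Lemma~\ref{lem:split} gives $\phi(\mathcal{E}_s|_Z)\ge(r+2)-2=r$.

In both cases let $X=Z\times\mathbb{P}^{n-r-2}$, a projective variety of dimension $n$, and
\[
\mathcal{E}=\bigl(\mathcal{E}_s|_Z\boxtimes\mathcal{O}(1)\bigr)\oplus\bigl(\mathcal{O}(1)\boxtimes\mathcal{O}(1)\bigr)^{\oplus(r-s)} .
\]
This bundle has rank $r$ and is a quotient of a sum of copies of the ample line bundle $\mathcal{O}(1)\boxtimes\mathcal{O}(1)$, so it is ample. Its restriction to $Z\times\{\mathrm{pt}\}$ has $\mathcal{E}_s|_Z$ as a direct summand. Lemma~\ref{lem:formal}(b) gives $\phi(\mathcal{E})\ge r$.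
\end{proof}

\section{Maps out of Frobenius pullbacks and the top degree}\label{sec:top}

We turn to Theorem~\ref{thm:class}(a). In Sections~\ref{sec:top}--\ref{sec:sing} the field $k$ is algebraically closed and, unless stated otherwise, $X$ is a projective variety of dimension $n\ge1$, $\mathcal{E}$ is an ample bundle of rank $r\ge1$ and $\mathcal{L}$ is an ample line bundle on $X$. Let $\pi\colon\mathbb{P}(\mathcal{E})\to X$ be the projection and $\xi=\mathcal{O}_{\mathbb{P}(\mathcal{E})}(1)$. Since $\xi$ is ample, we can fix an integer $c\ge1$ such that $\xi^c\otimes\pi^*\mathcal{L}^{-1}$ is ample. The number $1/c$ is a uniform measure of the positivity of $\mathcal{E}$, and Frobenius multiplies it by $q$.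

\begin{lemma}\label{lem:slope}
Let $h\colon C\to X$ be the normalization of an integral curve in $X$, and let $\Lambda$ be a line bundle quotient of $h^*\mathcal{E}^{(q)}$. Then $c\deg\Lambda\ge q\deg h^*\mathcal{L}>0$.
\end{lemma}

\begin{proof}
Put $h'=F^e\circ h$ with $q=p^e$, so that $h^*\mathcal{E}^{(q)}=h'^*\mathcal{E}$. The quotient $\Lambda$ corresponds to a morphism $g\colon C\to\mathbb{P}(\mathcal{E})$ with $\pi g=h'$ and $g^*\xi=\Lambda$. A power of $\xi^c\otimes\pi^*\mathcal{L}^{-1}$ is globally generated, so its pullback under $g$ has degree $\ge0$. Thus $c\deg\Lambda\ge\deg h'^*\mathcal{L}=q\deg h^*\mathcal{L}$.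
\end{proof}

Every torsion-free coherent sheaf $\mathcal{M}$ on $X$ embeds in $(\mathcal{L}^a)^{\oplus b}$ for some $a,b\ge0$: choose a surjection $(\mathcal{L}^{-a})^{\oplus b}\to\mathcal{M}^*$, dualize it, and use that $\mathcal{M}\to\mathcal{M}^{**}$ is injective, its kernel being torsion. In the next lemma the uniformity in $j$ in part (a) is essential for Section~\ref{sec:H1}.

\begin{lemma}\label{lem:hom}
\begin{enumerate}
\item[(a)] Let $\mathcal{M}\subset(\mathcal{L}^a)^{\oplus b}$ with $a\ge0$, and let $m\ge0$. If $q>c(m+a)$, then $\operatorname{Hom}(\mathcal{E}^{(p^jq)}\otimes\mathcal{L}^{-p^jm},\mathcal{M})=0$ for all $j\ge0$.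
\item[(b)] Let $\mathcal{M}$ be a coherent sheaf on $X$ none of whose associated points is a closed point. Then $\operatorname{Hom}(\mathcal{E}^{(q)},\mathcal{M})=0$ for $q\gg0$.
\item[(c)] If $\mathcal{G}$ is an ample bundle on $X$, then $H^0(X,\mathcal{G}^*)=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) It suffices to treat $\mathcal{M}=\mathcal{L}^a$. Suppose that $\sigma\colon\mathcal{E}^{(p^jq)}\to\mathcal{L}^{p^jm+a}$ is nonzero. As $X$ is integral, $\sigma$ is nonzero on the fiber at some closed point. Since $n\ge1$, there is an integral curve through this point; let $h\colon C\to X$ be its normalization. The image $\Lambda$ of $h^*\sigma$ is a nonzero subsheaf of the line bundle $h^*\mathcal{L}^{p^jm+a}$ on a smooth curve, so it is a line bundle of degree at most $(p^jm+a)\deg h^*\mathcal{L}$. Lemma~\ref{lem:slope} gives $p^jq\le c(p^jm+a)$, hence $q\le c(m+a)$, a contradiction.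

(b) We filter $\mathcal{M}$ by sheaves to which (a) applies. Let $\mathcal{M}'\ne0$ be a coherent sheaf with $\operatorname{Ass}\mathcal{M}'\subset\operatorname{Ass}\mathcal{M}$. Choose $z\in\operatorname{Ass}\mathcal{M}'$ whose reduced closure $Z$ contains no other associated point of $\mathcal{M}'$, and let $\mathcal{M}'_Z\subset\mathcal{M}'$ be the subsheaf killed by the ideal $I_Z$. It is nonzero, and its associated points lie in $Z\cap\operatorname{Ass}\mathcal{M}'=\{z\}$, so it is a torsion-free sheaf on the variety $Z$, and $\dim Z\ge1$. The quotient $\mathcal{M}'/\mathcal{M}'_Z$ embeds in $\mathcal{H}om(I_Z,\mathcal{M}')$, which locally embeds in a sum of copies of $\mathcal{M}'$ by evaluation on generators of $I_Z$. Hence $\operatorname{Ass}(\mathcal{M}'/\mathcal{M}'_Z)\subset\operatorname{Ass}\mathcal{M}$, and the step can be repeated. Starting from $\mathcal{M}'=\mathcal{M}$ we obtain a strictly increasing chain of subsheaves of $\mathcal{M}$, which must end at $\mathcal{M}$, and whose subquotients are torsion-free sheaves on subvarieties $Z$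 of positive dimension. By (a) on each $Z$, with $m=j=0$, there is no nonzero map from $\mathcal{E}^{(q)}$ to a subquotient for $q\gg0$. The claim follows from the left exactness of $\operatorname{Hom}$.

(c) As in (a), a nonzero map $\mathcal{G}\to\mathcal{O}_X$ gives a line bundle quotient of degree $\le0$ of some $h^*\mathcal{G}$. This contradicts Lemma~\ref{lem:slope} applied to $\mathcal{G}$.
\end{proof}

Closed associated points must be excluded in (b), since every $\mathcal{E}^{(q)}$ maps nontrivially to a skyscraper sheaf. These points are the source of the difficulty in Section~\ref{sec:sing}.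

Let $\omega_X$ be the dualizing sheaf of $X$, characterized by $H^n(X,\mathcal{F})^*\cong\operatorname{Hom}(\mathcal{F},\omega_X)$ for all coherent $\mathcal{F}$. It is torsion-free: a torsion subsheaf $\mathcal{T}$ has $H^n(\mathcal{T})=0$, so the inclusion $\mathcal{T}\to\omega_X$ is zero. On the smooth locus it is the canonical line bundle, so it has rank one.

\begin{proposition}\label{prop:top}
Let $d\ge1$, let $Y$ be a proper $k$-scheme of dimension $\le d$, and let $\mathcal{E}$ be an ample bundle of positive rank on $Y$. Then $\phi(\mathcal{E})\le d-1$.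
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:formal}(c) we may assume that $Y$ is a variety. If $\dim Y<d$, there is no cohomology in degrees $\ge d$. If $\dim Y=d$, then $Y$ is projective by Lemma~\ref{lem:proj}, and
\[
H^d(Y,\mathcal{E}^{(q)}\otimes\mathcal{F})^*\cong\operatorname{Hom}\bigl(\mathcal{E}^{(q)},\mathcal{H}om(\mathcal{F},\omega_Y)\bigr).
\]
The sheaf $\mathcal{H}om(\mathcal{F},\omega_Y)$ is torsion-free, so the right side vanishes for $q\gg0$ by Lemma~\ref{lem:hom}(a).
\end{proof}

\section{The first cohomology of the dual bundle}\label{sec:H1}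

\begin{proposition}\label{prop:H1}
Let $X$ be normal, $n\ge2$, $r\le n-1$ and $m\ge0$. Then $H^1(X,\mathcal{E}^{*(q)}\otimes\mathcal{L}^m)=0$ for $q\gg0$.
\end{proposition}

The proof first shows that every class dies on some finite cover of $X$; only this step uses $r\le n-1$. In characteristic $p$ this does not yet show that the class is zero, because the degree of the cover may be divisible by $p$. We therefore descend in two steps, along a Galois cover and along a purely inseparable one.

We use the following facts on \'etale cohomology with coefficients in $\mathbb{Z}/\ell$, for a prime $\ell\ne p$ and separated schemes of finite type over $k=\bar k$.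
\begin{enumerate}
\item[(E1)] For $g$ proper, the stalk of $R^bg_*\mathbb{Z}/\ell$ at a geometric point is $H^b$ of the fiber.
\item[(E2)] $H^b(Y,\mathbb{Z}/\ell)=0$ for $b>2\dim Y$.
\item[(E3)] (Artin vanishing \cite[XIV.3]{SGA4}.) If $Y$ is affine, then $H^a(Y,\mathcal{S})=0$ for $a>\dim Y$ and every torsion sheaf $\mathcal{S}$.
\item[(E4)] If $U\to Y$ is Zariski locally the projection $\mathbb{A}^r\times Y\to Y$, then $H^*(U,\mathbb{Z}/\ell)=H^*(Y,\mathbb{Z}/\ell)$.
\item[(E5)] If $Y$ is proper and irreducible of dimension $n$, then $H^{2n}(Y,\mathbb{Z}/\ell)\ne0$.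
\end{enumerate}

\begin{lemma}\label{lem:cover}
Let $\mathcal{G}$ be an ample bundle of rank $r\le n-1$ on $X$ and $\eta\in H^1(X,\mathcal{G}^*)$. Then there is a finite surjective morphism $Y\to X$ from a variety $Y$ such that $\eta|_Y=0$.
\end{lemma}

\begin{proof}
\emph{The torsor.} Let $0\to\mathcal{O}\to\widetilde{\mathcal{G}}\to\mathcal{G}\to0$ be the extension with class $\eta\in H^1(\mathcal{G}^*)=\operatorname{Ext}^1(\mathcal{G},\mathcal{O})$. Let $P=\mathbb{P}(\widetilde{\mathcal{G}})$, a projective variety of dimension $n+r$. The image of $1$ in $H^0(\widetilde{\mathcal{G}})=H^0(\mathcal{O}_P(1))$ is a section $s$ whose zero divisor is $\Delta=\mathbb{P}(\mathcal{G})$, and $\mathcal{O}_P(1)|_\Delta=\mathcal{O}_{\mathbb{P}(\mathcal{G})}(1)$ is ample. A morphism from a scheme $Y$ over $X$ to $U=P\setminus\Delta$ is a line bundle quotient of $\widetilde{\mathcal{G}}|_Y$ in which the image of $1$ vanishes nowhere, that is, a map $\widetilde{\mathcal{G}}|_Y\to\mathcal{O}_Y$ with $1\mapsto1$, that is, a splitting of the extension over $Y$. Locally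 on $X$ the extension splits and $U\to X$ is the projection from $\mathbb{A}^r\times X$; in particular $U\to X$ is affine. It suffices to find a complete subvariety $Y\subset U$ with $\dim Y\ge n$. Indeed, $Y\to X$ is then proper and affine, hence finite, hence surjective by dimension, and the extension splits over $Y$.

\emph{$U$ is almost affine.} Consider $0\to\mathcal{O}_P(l-1)\to\mathcal{O}_P(l)\to\mathcal{O}_\Delta(l)\to0$. For $l\gg0$ we have $H^1(\mathcal{O}_\Delta(l))=0$, so the maps $H^1(\mathcal{O}_P(l-1))\to H^1(\mathcal{O}_P(l))$ are surjective. The dimensions cannot drop indefinitely, so these maps are bijective for $l\gg0$, and then $H^0(\mathcal{O}_P(l))\to H^0(\mathcal{O}_\Delta(l))$ is surjective. Fix such an $l$ with $\mathcal{O}_\Delta(l)$ globally generated. Then $\mathcal{O}_P(l)$ has no base points on $\Delta$, and $s^l$ vanishes nowhere on $U$. Let $g\colon P\to\mathbb{P}^\mu$ be the morphism given by $|\mathcal{O}_P(l)|$ and $H_\infty$ the hyperplane corresponding to $s^l$. Then $g^{-1}(H_\infty)=\Delta$ as sets, and $g|_\Delta$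 is finite since $\mathcal{O}_\Delta(l)$ is ample. So $U=g^{-1}(\mathbb{A}^\mu)$ for $\mathbb{A}^\mu=\mathbb{P}^\mu\setminus H_\infty$, and $g$ restricts to a proper morphism from $U$ onto a closed subvariety $U_0\subset\mathbb{A}^\mu$ of dimension $\le n+r$. The set $\Sigma$ of points $z\in P$ at which the fiber $g^{-1}(g(z))$ has positive dimension is closed, so $g(\Sigma)$ is closed in $\mathbb{P}^\mu$. The fibers over $H_\infty$ lie in $\Delta$ and are finite, so $g(\Sigma)\subset\mathbb{A}^\mu$. A closed subset of $\mathbb{P}^\mu$ contained in $\mathbb{A}^\mu$ is finite. Thus $g\colon U\to U_0$ has finite fibers except over finitely many closed points $t_1,\dots,t_u$.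

\emph{A large fiber.} By (E4) and (E5), $H^{2n}(U,\mathbb{Z}/\ell)=H^{2n}(X,\mathbb{Z}/\ell)\ne0$. Consider the terms $H^a(U_0,R^bg_*\mathbb{Z}/\ell)$ with $a+b=2n$ of the Leray spectral sequence. The term with $b=0$ vanishes by (E3), because $2n>n+r\ge\dim U_0$. For $b>0$, the sheaf $R^bg_*\mathbb{Z}/\ell$ is supported on $\{t_1,\dots,t_u\}$ by (E1) and (E2), so the terms with $0<b<2n$ vanish. Hence the term with $b=2n$, which is $\bigoplus_iH^{2n}(g^{-1}(t_i),\mathbb{Z}/\ell)$, is nonzero, and by (E2) some fiber $g^{-1}(t_i)$ has dimension $\ge n$. This fiber is proper and lies in $U$; take for $Y$ a reduced component of maximal dimension.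
\end{proof}

\begin{remark}\label{rem:rank}
The lemma and the proposition fail for $r=n$. Let $\mathcal{G}=T$ on $\mathbb{P}^n$ and let $\eta$ be the class of the Euler sequence. Then $P=\mathbb{P}^n\times\mathbb{P}^n$, the divisor $\Delta$ has bidegree $(1,1)$, and $U$ is affine of dimension $2n$; it contains no complete curve, and (E3) allows $H^{2n}(U)\ne0$. For $n\ge2$ the dual of the sequence in Example~\ref{ex:tangent} gives $H^1(T^{*(q)})\cong H^0(\mathcal{O})=k$ for all $q$.
\end{remark}

\begin{lemma}\label{lem:galois}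
Let $X$ be normal, $\mathcal{G}$ an ample bundle on $X$, and $\eta\in H^1(X,\mathcal{G}^*)$ a class with $\eta|_Y=0$ for some finite surjective $Y\to X$ from a variety $Y$. Then $(F^t)^*\eta=0$ in $H^1(X,\mathcal{G}^{*(p^t)})$ for some $t\ge0$.
\end{lemma}

\begin{proof}
Let $M$ be the normal closure of $k(Y)$ over $k(X)$ and $\Gamma=\operatorname{Aut}(M/k(X))$. The fixed field $M^\Gamma$ is purely inseparable over $k(X)$. Let $X_2\to X_1\to X$ be the normalizations of $X$ in $M$ and in $M^\Gamma$; they are finite over $X$. Since $Y$ is finite over $X$ and $k(Y)\subset M$, the morphism $X_2\to X$ factors through $Y$, so $\eta|_{X_2}=0$.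

Choose an affine open cover $(W_i)$ of $X$ trivializing $\mathcal{G}$ and a \v{C}ech cocycle $(\eta_{ij})$ representing $\eta$. The preimages of the $W_i$ form an affine cover of $X_2$, so $\eta_{ij}=b_i-b_j$ with sections $b_i$ of $\mathcal{G}^*|_{X_2}$ over these preimages. Averaging over $\Gamma$ is not available, but ampleness makes it unnecessary. The group $\Gamma$ acts on such sections and fixes the $\eta_{ij}$. So for $\gamma\in\Gamma$ the sections $\gamma b_i-b_i$ glue to a global section of $(\mathcal{G}|_{X_2})^*$, which is zero by Lemma~\ref{lem:hom}(c). Thus the coordinates of $b_i$ in a trivialization are elements of $M^\Gamma$ that are integral over $\mathcal{O}(W_i)$, that is, regular functions on the preimage of $W_i$ in $X_1$. Hence $\eta|_{X_1}=0$.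

Choose $t$ with $b^{p^t}\in k(X)$ for all $b\in M^\Gamma$. If $W\subset X$ is an affine open subset with preimage $W_1\subset X_1$ and $b\in\mathcal{O}(W_1)$, then $b^{p^t}\in k(X)$ is integral over $\mathcal{O}(W)$, and so lies in $\mathcal{O}(W)$ by normality. The ring maps $b\mapsto b^{p^t}$ glue to a morphism $X\to X_1$ whose composite with $X_1\to X$ is $F^t$. Therefore $(F^t)^*\eta=0$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:H1}]
Let $\mathcal{G}=\mathcal{E}^{(q)}\otimes\mathcal{L}^{-m}$, $q=p^e$, so that the group in question is $H^1(X,\mathcal{G}^*)$.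

\emph{$\mathcal{G}$ is ample for $q\ge cm$.} The scheme $\mathbb{P}(\mathcal{E}^{(q)})$ is the base change of $\mathbb{P}(\mathcal{E})$ along $F^e$, which is finite because $k$ is perfect. Let $\pi_q$ be its projection to $X$ and $\xi_q$ its tautological line bundle. The finite morphism $\mathbb{P}(\mathcal{E}^{(q)})\to\mathbb{P}(\mathcal{E})$ pulls $\xi^c\otimes\pi^*\mathcal{L}^{-1}$ back to $\xi_q^c\otimes\pi_q^*\mathcal{L}^{-q}$, which is therefore ample. On $\mathbb{P}(\mathcal{G})=\mathbb{P}(\mathcal{E}^{(q)})$,
\[
\mathcal{O}_{\mathbb{P}(\mathcal{G})}(c)=(\xi_q\otimes\pi_q^*\mathcal{L}^{-m})^c=(\xi_q^c\otimes\pi_q^*\mathcal{L}^{-q})\otimes\pi_q^*\mathcal{L}^{q-cm}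
\]
is the product of an ample line bundle and a line bundle with a globally generated power, hence ample.

\emph{Frobenius is injective on $H^1$.} Let $\mathcal{B}$ be the cokernel of the injection $\mathcal{O}_X\to F_*\mathcal{O}_X$; it is coherent. It is also torsion-free. Indeed, a function $b\ne0$ acts on $F_*\mathcal{O}_X$ as multiplication by $b^p$, and if $b^pu=v^p$ with $u,v$ local sections of $\mathcal{O}_X$, then $v/b$ is integral over $\mathcal{O}_X$, hence regular by normality, and $u=(v/b)^p$ is zero in $\mathcal{B}$. Fix an embedding $\mathcal{B}\subset(\mathcal{L}^a)^{\oplus b'}$ with $a\ge0$; the number $a$ depends only on $X$ and $\mathcal{L}$. Tensoring $0\to\mathcal{O}_X\to F_*\mathcal{O}_X\to\mathcal{B}\to0$ with $\mathcal{G}^{*(p^j)}$ gives the exact sequence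
\[
\operatorname{Hom}(\mathcal{E}^{(p^jq)}\otimes\mathcal{L}^{-p^jm},\mathcal{B})\to H^1(\mathcal{G}^{*(p^j)})\xrightarrow{\,F^*\,}H^1(\mathcal{G}^{*(p^{j+1})}).
\]
If $q>c(m+a)$, the left term vanishes for all $j\ge0$ by Lemma~\ref{lem:hom}(a).

Let now $q>c(m+a)$ and $\eta\in H^1(\mathcal{G}^*)$. By Lemmas~\ref{lem:cover} and~\ref{lem:galois}, $(F^t)^*\eta=0$ for some $t$, over which we have no control. Since $F^*$ is injective at every stage $j$, we get $\eta=0$.
\end{proof}

\begin{remark}
Normality cannot be dropped. Suppose that $X$ is not normal but that its normalization $\nu\colon\widetilde{X}\to X$ is an isomorphism outside finitely many points. Then $\mathcal{T}=\nu_*\mathcal{O}_{\widetilde X}/\mathcal{O}_X$ is a nonzero sheaf of finite length, and $H^0(\nu^*\mathcal{E}^{*(q)})=0$ by Lemma~\ref{lem:hom}(c). So $0\ne H^0(\mathcal{T}\otimes\mathcal{E}^{*(q)})$ injects into $H^1(X,\mathcal{E}^{*(q)})$ for all $q$.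
\end{remark}

\section{Degree $n-1$ on normal varieties}\label{sec:sing}

\begin{theorem}\label{thm:nminus1}
Let $X$ be normal, $n\ge3$ and $r\le n-1$. Then $H^{n-1}(X,\mathcal{E}^{(q)}\otimes\mathcal{F})=0$ for every coherent sheaf $\mathcal{F}$ and $q\gg0$.
\end{theorem}

Since vanishing in degree $n$ is known, $H^{n-1}$ behaves for $q\gg0$ like a top cohomology group, and we can reduce to twists of $\omega_X$.

\begin{lemma}\label{lem:gensurj}
Let $n\ge2$. If $\mathcal{F}\to\mathcal{F}'$ is generically surjective, then $H^{n-1}(\mathcal{E}^{(q)}\otimes\mathcal{F})\to H^{n-1}(\mathcal{E}^{(q)}\otimes\mathcal{F}')$ is surjective for $q\gg0$. Every coherent sheaf $\mathcal{F}'$ receives a generically surjective map from $(\omega_X\otimes\mathcal{L}^{-m})^{\oplus b}$ for some $m,b\ge0$.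
\end{lemma}

\begin{proof}
Let $\mathcal{A}$, $\mathcal{I}$, $\mathcal{T}$ be the kernel, image and cokernel. The sheaf $\mathcal{T}$ lives on a closed subscheme of dimension $\le n-1$. By Proposition~\ref{prop:top} with $d=n$ and $d=n-1\ge1$, we have $H^n(\mathcal{E}^{(q)}\otimes\mathcal{A})=0$ and $H^{n-1}(\mathcal{E}^{(q)}\otimes\mathcal{T})=0$ for $q\gg0$. So both $\mathcal{F}\to\mathcal{I}$ and $\mathcal{I}\to\mathcal{F}'$ induce surjections on $H^{n-1}(\mathcal{E}^{(q)}\otimes-)$. For the second claim, choose a surjection $(\mathcal{L}^{-m})^{\oplus b}\to\mathcal{H}om(\omega_X,\mathcal{F}')$, tensor it with $\omega_X$, and compose with the evaluation $\omega_X\otimes\mathcal{H}om(\omega_X,\mathcal{F}')\to\mathcal{F}'$, which is generically bijective.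
\end{proof}

Fix $m\ge0$ and put, for a coherent sheaf $\mathcal{M}$ on $X$,
\[
D_q(\mathcal{M})=H^{n-1}(X,\mathcal{E}^{(q)}\otimes\mathcal{L}^{-m}\otimes\mathcal{M})^*,\qquad \mathcal{G}_q^*=\mathcal{E}^{*(q)}\otimes\mathcal{L}^m .
\]
By Lemma~\ref{lem:gensurj} it suffices to prove that $D_q(\omega_X)=0$ for $q\gg0$. If $X$ is Cohen--Macaulay, for instance smooth, Serre duality gives $D_q(\omega_X)=H^1(X,\mathcal{G}_q^*)$, and Proposition~\ref{prop:H1} finishes the proof. In general we cannot pass to a smooth variety mapping onto $X$, because the pullback of $\mathcal{E}$ loses ampleness on contracted curves; only finite covers are allowed. So we compute the error term in Serre duality and remove it by a finite cover.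

\subsection*{The error term}
Let $\omega_X^\bullet$ be the dualizing complex of $X$ and $\mathcal{K}=\omega_X^\bullet[-n]$. We recall its properties. The complex $\mathcal{K}$ has coherent cohomology sheaves $h^i(\mathcal{K})$, which vanish unless $0\le i\le n$, and $h^0(\mathcal{K})=\omega_X$. There are functorial isomorphisms $H^i(X,\mathcal{F})^*\cong\operatorname{Ext}^{n-i}(\mathcal{F},\mathcal{K})$. For a closed point $x$ with local ring $(R,\mathfrak{m})$, local duality gives $R\Gamma_{\mathfrak{m}}(\mathcal{K}_x)\cong I[-n]$, where $I$ is the injective hull of the residue field. Here $R\Gamma_{\mathfrak{m}}$ is the derived functor of $\mathfrak{m}$-power torsion, with cohomology $H^i_{\mathfrak{m}}$. It is computed by tensoring with the extended \v{C}ech complex $R\to\bigoplus R_{y_i}\to\bigoplus R_{y_iy_j}\to\cdots$ for generators $y_i$ of $\mathfrak{m}$, a bounded complex of flat modules. In particular, for an $R$-module $M$, the group $H^2_{\mathfrak{m}}(M)$ is the first \v{C}ech cohomology of $M$ for the cover of the punctured spectrum by the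 $D(y_i)$.

Let $f\colon X'\to X$ be finite and surjective with $X'$ a normal variety. Put
\[
\mathcal{O}'=f_*\mathcal{O}_{X'},\qquad \omega'=\mathcal{H}om_{\mathcal{O}_X}(\mathcal{O}',\omega_X),\qquad \mathcal{C}'=R\mathcal{H}om(\omega',\mathcal{K}),\qquad\mathcal{N}'=h^1(\mathcal{C}').
\]
For $f=\mathrm{id}$ we write $\mathcal{C}=R\mathcal{H}om(\omega_X,\mathcal{K})$ and $\mathcal{N}=h^1(\mathcal{C})$. These complexes have coherent cohomology in degrees $\ge0$. Evaluation at $1$ is a map $\mathrm{ev}\colon\omega'\to\omega_X$. It is generically surjective, whether or not $f$ is separable, because $1$ is part of a basis of $k(X')$ over $k(X)$. It induces $\mathcal{C}\to\mathcal{C}'$ and $\mathcal{N}\to\mathcal{N}'$.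

\begin{lemma}\label{lem:h0}
We have $h^0(\mathcal{C}')=\mathcal{O}'$ and $h^0(\mathcal{C})=\mathcal{O}_X$, and $\mathcal{C}\to\mathcal{C}'$ induces the inclusion $\mathcal{O}_X\to\mathcal{O}'$.
\end{lemma}

\begin{proof}
Since $\mathcal{K}$ lives in degrees $\ge0$, we have $h^0(\mathcal{C}')=\mathcal{H}om_{\mathcal{O}_X}(\omega',\omega_X)$. By adjunction, $v\mapsto\mathrm{ev}\circ v$ is an isomorphism from $\mathcal{E}nd_{\mathcal{O}'}(\omega')=\mathcal{H}om_{\mathcal{O}'}(\omega',\mathcal{H}om_{\mathcal{O}_X}(\mathcal{O}',\omega_X))$ onto this sheaf. The sheaf $\omega'$ is torsion-free, so it embeds in its generic stalk, which has dimension $[k(X'):k(X)]$ over $k(X)$ and hence dimension one over $k(X')$. Therefore $\mathcal{E}nd_{\mathcal{O}'}(\omega')$ is a coherent $\mathcal{O}'$-subalgebra of $k(X')$, and it equals $\mathcal{O}'$ by normality of $X'$. The map $h^0(\mathcal{C})\to h^0(\mathcal{C}')$ is $\mathcal{O}_X$-linear and sends $1=\mathrm{id}_{\omega_X}$ to $\mathrm{ev}$, which corresponds to $1\in\mathcal{O}'$.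
\end{proof}

By duality, $D_q(\omega')=\operatorname{Ext}^1(\mathcal{E}^{(q)}\otimes\mathcal{L}^{-m}\otimes\omega',\mathcal{K})$ is the first hypercohomology of $\mathcal{G}_q^*\otimes\mathcal{C}'$. The truncation triangle $\mathcal{O}'\to\mathcal{C}'\to\tau_{\ge1}\mathcal{C}'$ gives the exact sequence
\begin{equation}\label{eq:lowdeg}
0\to H^1(X',f^*\mathcal{G}_q^*)\to D_q(\omega')\to H^0(X,\mathcal{N}'\otimes\mathcal{G}_q^*),
\end{equation}
and likewise for $\omega_X$ and $\mathcal{N}$, compatibly with $\mathrm{ev}$. The last term is the error term. It is a space of maps from $\mathcal{E}^{(q)}$ to a fixed sheaf, so Lemma~\ref{lem:hom}(b) disposes of it except for the largest subsheaf $\mathcal{N}_0\subset\mathcal{N}$ of finite length.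

\begin{lemma}\label{lem:criterion}
If the composite $\mathcal{N}_0\subset\mathcal{N}\to\mathcal{N}'$ is zero for some $f\colon X'\to X$ as above, then $D_q(\omega_X)=0$ for $q\gg0$.
\end{lemma}

\begin{proof}
Consider the commutative square
\[
\begin{array}{ccc}
D_q(\omega_X)&\longrightarrow&H^0(\mathcal{N}\otimes\mathcal{G}_q^*)\\
\downarrow&&\downarrow\\
D_q(\omega')&\longrightarrow&H^0(\mathcal{N}'\otimes\mathcal{G}_q^*)
\end{array}
\]
for $q\gg0$. The left map is injective by Lemma~\ref{lem:gensurj} applied to $\mathrm{ev}\otimes\mathcal{L}^{-m}$. The bottom map is injective by \eqref{eq:lowdeg} and Proposition~\ref{prop:H1}, applied to the normal projective variety $X'$ of dimension $n$ with the ample bundles $f^*\mathcal{E}$ and $f^*\mathcal{L}$. No associated point of $\mathcal{N}/\mathcal{N}_0$ is closed, so $H^0((\mathcal{N}/\mathcal{N}_0)\otimes\mathcal{G}_q^*)=\operatorname{Hom}(\mathcal{E}^{(q)},(\mathcal{N}/\mathcal{N}_0)\otimes\mathcal{L}^m)=0$ by Lemma~\ref{lem:hom}(b). Hence $H^0(\mathcal{N}\otimes\mathcal{G}_q^*)=H^0(\mathcal{N}_0\otimes\mathcal{G}_q^*)$,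 and the right map is zero. The diagonal is then both injective and zero.
\end{proof}

To find a suitable cover we need a description of $\mathcal{N}_0$ on which the effect of a finite cover is visible. This is where $n\ge3$ is used.

\begin{lemma}\label{lem:local}
Let $x\in X$ be a closed point, $(R,\mathfrak{m})=\mathcal{O}_{X,x}$ and $R'=\mathcal{O}'_x$. There are isomorphisms $H^0_{\mathfrak{m}}(\mathcal{N}_x)\cong H^2_{\mathfrak{m}}(R)$ and $H^0_{\mathfrak{m}}(\mathcal{N}'_x)\cong H^2_{\mathfrak{m}}(R')$ compatible with $\mathcal{N}\to\mathcal{N}'$ and $R\to R'$. In particular, $(\mathcal{N}_0)_x\cong H^2_{\mathfrak{m}}(R)$ has finite length, and $\mathcal{N}_0\to\mathcal{N}'$ vanishes at $x$ if and only if $H^2_{\mathfrak{m}}(R)\to H^2_{\mathfrak{m}}(R')$ is zero.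
\end{lemma}

\begin{proof}
The module $\omega'_x$ is finitely generated and $\mathcal{K}_x$ is bounded, so $R\operatorname{Hom}_R(\omega'_x,-)$ commutes with tensoring by the extended \v{C}ech complex. Hence
\[
R\Gamma_{\mathfrak{m}}(\mathcal{C}'_x)=R\operatorname{Hom}_R(\omega'_x,R\Gamma_{\mathfrak{m}}\mathcal{K}_x)=\operatorname{Hom}_R(\omega'_x,I)[-n],
\]
which is concentrated in degree $n\ge3$ because $I$ is injective. Apply $R\Gamma_{\mathfrak{m}}$ to the triangle $R'\to\mathcal{C}'_x\to\tau_{\ge1}\mathcal{C}'_x$. In the exact sequence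
\[
H^1_{\mathfrak{m}}(\mathcal{C}'_x)\to H^1_{\mathfrak{m}}(\tau_{\ge1}\mathcal{C}'_x)\to H^2_{\mathfrak{m}}(R')\to H^2_{\mathfrak{m}}(\mathcal{C}'_x)
\]
the outer terms vanish, and $H^1_{\mathfrak{m}}(\tau_{\ge1}\mathcal{C}'_x)=H^0_{\mathfrak{m}}(\mathcal{N}'_x)$ because $\tau_{\ge1}\mathcal{C}'_x$ starts in degree $1$. The case $f=\mathrm{id}$ gives the first isomorphism. Truncation is functorial, so the compatibility follows from Lemma~\ref{lem:h0}. Finally, $(\mathcal{N}_0)_x=H^0_{\mathfrak{m}}(\mathcal{N}_x)$.
\end{proof}

\subsection*{Killing $H^2_{\mathfrak{m}}$ by a finite cover}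
This step is special to characteristic $p$; compare the equational lemma of \cite{HH}. Frobenius acts on the finite-dimensional space $H^2_{\mathfrak{m}}(R)$, so each class satisfies an additive polynomial equation. Solving this equation on the level of cochains produces the integral elements that make the class a coboundary. In the simplest case, a class fixed by Frobenius, the equation is the Artin--Schreier equation $T^p-T=g$.

\begin{lemma}\label{lem:kill}
There is a finite surjective morphism $f\colon X'\to X$ from a normal variety such that $H^2_{\mathfrak{m}}(R)\to H^2_{\mathfrak{m}}(R')$ is zero for every point $x$ of the finite set $\operatorname{Supp}\mathcal{N}_0$.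
\end{lemma}

\begin{proof}
Fix $x\in\operatorname{Supp}\mathcal{N}_0$ and write $\mathfrak{m}=(y_1,\dots,y_v)$. By Lemma~\ref{lem:local}, $H^2_{\mathfrak{m}}(R)$ has finite length, hence finite dimension over the residue field $k$. Raising \v{C}ech cochains to the $p$-th power defines an additive map $F$ on $H^2_{\mathfrak{m}}(R)$ with $F(c\alpha)=c^pF(\alpha)$ for $c\in k$. Let $\alpha$ be an element of a fixed $k$-basis. Since $\alpha,F\alpha,F^2\alpha,\dots$ are linearly dependent, there is a relation $F^h\alpha=\sum_{i<h}c_iF^i\alpha$ with $c_i\in k$. Put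
\[
\Pi(T)=T^{p^h}-\sum_{i<h}c_iT^{p^i}\in k[T],
\]
a monic polynomial with $\Pi(T+T')=\Pi(T)+\Pi(T')$. Let $(a_{ij})$, $a_{ij}\in R_{y_iy_j}$, be an alternating cocycle representing $\alpha$. The cocycle $(\Pi(a_{ij}))$ represents $0$, so $\Pi(a_{ij})=g_i-g_j$ with $g_i\in R_{y_i}$. Choose roots $b_i$ of $\Pi(T)=g_i$ in an algebraic closure of $k(X)$.

Let $M$ be the finite extension of $k(X)$ generated by these roots for all $x$, $\alpha$ and $i$, and let $X'$ be the normalization of $X$ in $M$. Fix $x$ and $\alpha$ again. The ring $R'_{y_i}$ is the integral closure of $R_{y_i}$ in $M$, and $b_i$ is integral over $R_{y_i}$, so $b_i\in R'_{y_i}$. The elements $c_{ij}=a_{ij}-b_i+b_j$ of the field $M$ satisfy $\Pi(c_{ij})=(g_i-g_j)-g_i+g_j=0$. As $k$ is algebraically closed, all roots of $\Pi$ lie in $k$, so $c_{ij}\in k$. The identities $c_{ij}=c_{i1}+c_{1j}$ and $c_{1j}=-c_{j1}$ hold in $M$, and therefore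
\[
a_{ij}=(b_i+c_{i1})-(b_j+c_{j1}),\qquad b_i+c_{i1}\in R'_{y_i}.
\]
So $\alpha$ maps to $0$ in $H^2_{\mathfrak{m}}(R')$. The map $H^2_{\mathfrak{m}}(R)\to H^2_{\mathfrak{m}}(R')$ is $k$-linear and kills a basis.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:nminus1}]
For the cover $f$ of Lemma~\ref{lem:kill}, the map $\mathcal{N}_0\to\mathcal{N}'$ is zero by Lemma~\ref{lem:local}. By Lemma~\ref{lem:criterion}, for each $m\ge0$ we have $H^{n-1}(\mathcal{E}^{(q)}\otimes\omega_X\otimes\mathcal{L}^{-m})=0$ for $q\gg0$. Lemma~\ref{lem:gensurj} extends the vanishing to all $\mathcal{F}$.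
\end{proof}

\section{Proof of Theorem~\ref{thm:class}(a)}\label{sec:end}

Let $k$ be any field of characteristic $p$, and let $\mathcal{E}$ be ample of rank $r\ge1$ on a proper variety $X$ of dimension $n$. The scheme $X_{\bar k}$ is proper of pure dimension $n$, the bundle $\mathcal{E}_{\bar k}$ is ample, and $\phi(\mathcal{E})\le\phi(\mathcal{E}_{\bar k})$ by Lemma~\ref{lem:formal}(a).

If $n\ge1$, Proposition~\ref{prop:top} applied to $X_{\bar k}$ gives $\phi(\mathcal{E})\le n-1$.

Let $n\ge2$ and $r\le n-1$. If $n=2$, then $r=1$, and $\phi(\mathcal{E})=0=n-2$ by Serre vanishing. Let $n\ge3$, and let $\widetilde{X}_j$ be the normalizations of the reduced irreducible components of $X_{\bar k}$. By parts (c) and (d) of Lemma~\ref{lem:formal}, $\phi(\mathcal{E}_{\bar k})\le\max_j\phi(\mathcal{E}|_{\widetilde{X}_j})$. Each $\mathcal{E}|_{\widetilde{X}_j}$ is ample of rank $r$, and each $\widetilde{X}_j$ is a normal variety of dimension $n$, projective by Lemma~\ref{lem:proj}. On $\widetilde{X}_j$ the groups $H^i(\mathcal{E}^{(q)}\otimes\mathcal{F})$ vanish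 for $q\gg0$ when $i\ge n$ by Proposition~\ref{prop:top}, and when $i=n-1$ by Theorem~\ref{thm:nminus1}. Hence $\phi(\mathcal{E})\le n-2$.

For the last assertion: if $r=1$, then $\phi(\mathcal{E})=0<1$ by Serre vanishing; if $n=0$, then $\phi(\mathcal{E})=0<r$; if $r\ge n\ge1$, then $\phi(\mathcal{E})\le n-1<r$; and if $r=n-1\ge2$, then $\phi(\mathcal{E})\le n-2<r$. These cases cover all pairs with $r=1$ or $r\ge n-1$. \qed

\begin{thebibliography}{9}

\bibitem{BK} Brion and Kumar, \emph{Frobenius Splitting Methods in Geometry and Representation Theory}.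

\bibitem{HaAG} Hartshorne, \emph{Algebraic Geometry}.

\bibitem{HaAmple} Hartshorne, \emph{Ample vector bundles}.

\bibitem{HH} Hochster and Huneke, Ann. of Math. \textbf{135} (1992).

\bibitem{Litt} Daniel Litt, \emph{Vanishing for Frobenius Twists of Ample Vector Bundles}, arXiv:1702.03962 (2017).

\bibitem{MR} Mehta and Ramanathan, Ann. of Math. \textbf{122} (1985).

\bibitem{SGA4} SGA 4.

\end{thebibliography}
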